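\title{A Banach space whose closed unit ball is not plastic}

\begin{abstract}
A metric space is plastic if every $1$-Lipschitz bijection of the space onto itself is an isometry. We show that the closed unit ball of a Banach space need not be plastic: there is a real Banach space $Z$ of cardinality continuum and a $1$-Lipschitz bijection $B_Z\to B_Z$ that is not an isometry. Moreover, every Banach space is an $\ell_\infty$-summand of a space whose ball admits a $1$-Lipschitz self-bijection with nowhere continuous inverse. A transfinite construction of length $\omega_1$ produces a non-isometric $1$-Lipschitz bijection from the ball of some $\ell_1(\Gamma)$ onto the ball of another space, and a bilateral shift turns it into a self-map of one ball.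
\end{abstract}

\section{Introduction}\label{sec:intro}

A map $f$ between metric spaces is \emph{$1$-Lipschitz} if $d(f(p),f(q))\le d(p,q)$ for all $p,q$. A metric space $M$ is \emph{EC-plastic}, or simply \emph{plastic}, if every $1$-Lipschitz bijection $M\to M$ is an isometry. Thus $M$ fails to be plastic exactly when its points can be rearranged so that some distance shrinks and no distance grows.

A nonzero normed space is not plastic, because of the map $x\mapsto x/2$. Every totally bounded metric space is known to be plastic. Boundedness alone is not enough: take points $p_n,q_n$ ($n\in\mathbb Z$), put $d(p_n,q_n)=1$ for $n\ge 0$, and let all other distances between distinct points be $2$. The triangle inequality holds since all nonzero distances lie in $\{1,2\}$, and the shift $p_n\mapsto p_{n+1}$, $q_n\mapsto q_{n+1}$ is a $1$-Lipschitz bijection that shrinks the distance between $p_{-1}$ and $q_{-1}$.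

For a Banach space $X$ let $B_X$ be its closed unit ball, with the metric of the norm, and $S_X$ its unit sphere. The ball is bounded, and it is totally bounded when $X$ is finite-dimensional; in general it carries much more structure than the example above. This paper answers the following question, which we take from \cite{Kurik}.

\begin{quote}
\emph{Is the closed unit ball of every Banach space plastic? That is, is every $1$-Lipschitz bijection $B_X\to B_X$ an isometry, for every Banach space $X$?}
\end{quote}

There are good reasons to expect a positive answer. Let $F:B_X\to B_Y$ be a $1$-Lipschitz bijection between two balls. If $F$ is the restriction of a linear map $T$, then $T$ and $T^{-1}$ both have norm at most $1$, so $F$ is an isometry. Without linearity, $F$ still respects the center and the sphere. Every $y=F(x)\in B_Y$ satisfies $\|F(0)-y\|\le\|x\|\le1$, and only the origin is within distance $1$ of all points of $B_Y$; so $F(0)=0$, hence $\|F(x)\|\le\|x\|$ and $F^{-1}(S_Y)\subset S_X$. For $y\in S_Y$ the points $x=F^{-1}(y)$ and $x'=F^{-1}(-y)$ are at distance $2$, so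 the midpoint of $x$ and $-x'$ has norm $1$ and the segment from $x$ to $-x'$ lies in $S_X$. If $X$ is \emph{strictly convex}, that is, if $S_X$ contains no segment with distinct endpoints, this forces $x'=-x$.

The known results point the same way. The ball $B_X$ is plastic when $X$ is finite-dimensional; when $X$ is strictly convex, and more generally when $S_X$ is a union of finite-dimensional polyhedral extreme subsets; when $X$ is an $\ell_1$-sum of strictly convex spaces, including $\ell_1$ itself; when $X$ is the $\ell_\infty$-sum of two strictly convex spaces; when $X=\ell_1\oplus\mathbb R$; and when $X=C(K)$ for a compact metrizable $K$ with finitely many accumulation points. Nevertheless the answer is negative. All spaces below are real, and $\mathfrak c=2^{\aleph_0}$.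

\begin{theorem}\label{thm:B}
There is a Banach space $Z$ with $|Z|=\mathfrak c$ such that $B_Z$ is not plastic.
\end{theorem}

The failure is as strong as the diameter of the ball allows, and it occurs over any given space. We call $W$ an \emph{$\ell_\infty$-summand} of $Z$ if $Z=W\oplus_\infty Z'$ for some Banach space $Z'$.

\begin{theorem}\label{thm:C}
Every Banach space $W$ is isometric to an $\ell_\infty$-summand of a Banach space $Z$ admitting a $1$-Lipschitz bijection $\Phi:B_Z\to B_Z$ such that
\begin{enumerate}
\item[(1)] $\Phi^{-1}$ is discontinuous at every point; in fact every nonempty relatively open subset of $B_Z$ contains points $\Phi(z),\Phi(z')$ with $\|z-z'\|=2$;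
\item[(2)] for every $\eta>0$ there are $z,z'\in S_Z$ with $\|z-z'\|=2=\operatorname{diam}B_Z$ and $\|\Phi(z)-\Phi(z')\|<\eta$;
\item[(3)] for every $t\in(0,1]$ there is $z\in S_Z$ with $\|\Phi(z)\|=t$.
\end{enumerate}
\end{theorem}

In (2), pairs at the largest possible distance are sent to pairs at arbitrarily small distance. In (3) the value $t=0$ cannot occur, since $\Phi(0)=0$ and $\Phi$ is injective.

Both theorems come from a statement about two different balls. For a set $\Gamma$, let $(e_\gamma)_{\gamma\in\Gamma}$ be the unit vector basis of $\ell_1(\Gamma)$.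

\begin{theorem}\label{thm:A}
Let $W$ be a Banach space. There are a set $\Gamma$, a Banach space $Y$ containing $W$ isometrically, and a $1$-Lipschitz bijection $F:B_{\ell_1(\Gamma)}\to B_Y$ such that
\begin{enumerate}
\item[(a)] for every $w\in B_W\setminus\{0\}$, the point $F^{-1}(w)$ is one of the basis vectors $e_\gamma$, $\gamma\in\Gamma$;
\item[(b)] for every $y\in B_Y$ and $\varepsilon>0$ there are infinitely many $\gamma\in\Gamma$ with $\|F(e_\gamma)-y\|<\varepsilon$.
\end{enumerate}
If $|W|\le\mathfrak c$, one can have $|\Gamma|\le\mathfrak c$ and $|Y|\le\mathfrak c$.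
\end{theorem}

Distinct basis vectors of $\ell_1(\Gamma)$ are at distance $2$, so by (b) the map $F$ is not an isometry. Section~\ref{sec:shift} deduces Theorems~\ref{thm:B} and~\ref{thm:C} from Theorem~\ref{thm:A}. Section~\ref{sec:first} carries out the first step of the construction of $F$ by hand for $W=\mathbb R$ and locates the main difficulty; Sections~\ref{sec:step} and~\ref{sec:recursion} contain the proof of Theorem~\ref{thm:A}.

\section{Conventions and tools}\label{sec:tools}

We work in ZFC. A map is \emph{$\theta$-Lipschitz} if it multiplies distances by at most $\theta$.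

\medskip\noindent\textbf{Sums.} The space $\ell_1(\Lambda)$ consists of the families $x=(x_\gamma)_{\gamma\in\Lambda}$ of reals with $\|x\|=\sum_\gamma|x_\gamma|<\infty$; we put $\ell_1(\emptyset)=\{0\}$. For $\Lambda'\subset\Lambda$ we regard $\ell_1(\Lambda')$ as a subspace of $\ell_1(\Lambda)$. The coordinate projection $P$ onto it satisfies
\begin{equation}\label{eq:additive}
\|x\|=\|Px\|+\|x-Px\|,
\end{equation}
and in particular $\|Px\|\le\|x\|$. The $\ell_\infty$-sum of Banach spaces $Z_i$ ($i\in I$) consists of the families $z=(z_i)$, $z_i\in Z_i$, with $\|z\|=\sup_i\|z_i\|<\infty$. Its unit ball is $\prod_iB_{Z_i}$, and a map into it is $1$-Lipschitz if and only if each coordinate is. We write $\oplus_\infty$ for two summands, and $\ell_\infty(I)$ when all $Z_i=\mathbb R$.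

\medskip\noindent\textbf{Hahn--Banach.} For every $y$ in a Banach space $Y$ there is $g\in B_{Y^*}$ with $g(y)=\|y\|$.

\medskip\noindent\textbf{Ordinals.} A \emph{limit ordinal} is a nonzero ordinal $\lambda$ such that $\alpha<\lambda$ implies $\alpha+1<\lambda$. The first uncountable ordinal $\omega_1$ is a limit ordinal, every countable set of ordinals below $\omega_1$ has an upper bound below $\omega_1$, and $|\omega_1|=\aleph_1\le\mathfrak c$.

\medskip\noindent\textbf{Cardinality.} A metric space with a dense subset of cardinality at most $\mathfrak c$ has at most $\mathfrak c^{\aleph_0}=\mathfrak c$ points, each point being the limit of a sequence in that subset. Taking finite rational combinations as the dense subset, we see that the closed linear span of at most $\mathfrak c$ vectors has at most $\mathfrak c$ elements. In particular $|\ell_1(\Lambda)|\le\mathfrak c$ if $|\Lambda|\le\mathfrak c$.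

\begin{lemma}[McShane extension]\label{lem:mcshane}
Let $\theta>0$, let $M$ be a metric space and $A\subset M$ nonempty. Every $\theta$-Lipschitz function $k:A\to[-\theta,\theta]$ extends to a $\theta$-Lipschitz function $M\to[-\theta,\theta]$.
\end{lemma}

\begin{proof}
The function $\tilde k(m)=\inf_{a\in A}\big(k(a)+\theta d(a,m)\big)$ is an infimum of $\theta$-Lipschitz functions bounded below by $-\theta$, so it is finite and $\theta$-Lipschitz. It equals $k$ on $A$ because $k(a')\le k(a)+\theta d(a,a')$ for $a,a'\in A$. Compose it with $r\mapsto\max\{-\theta,\min\{\theta,r\}\}$, which is $1$-Lipschitz and fixes $[-\theta,\theta]$.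
\end{proof}

\section{From two balls to one}\label{sec:shift}

The shift on the points $p_n,q_n$ works because infinitely many wide pairs wait on the left and infinitely many narrow pairs make room on the right. The same device applies to balls, since a product of balls is the ball of an $\ell_\infty$-sum.

Let $F:B_X\to B_Y$ be a $1$-Lipschitz bijection. Let $Z_F$ be the $\ell_\infty$-sum of the spaces $Z_n$, $n\in\mathbb Z$, where $Z_n=X$ for $n<0$ and $Z_n=Y$ for $n\ge0$. For $z\in B_{Z_F}=\prod_nB_{Z_n}$ define
\[
\Phi_F(z)_n=z_{n-1}\quad(n\ne0),\qquad \Phi_F(z)_0=F(z_{-1}).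
\]
Each coordinate moves one place to the right and passes through $F$ when it crosses from position $-1$ to position $0$:
\[
\cdots\longrightarrow B_X\xrightarrow{\ \mathrm{id}\ }B_X\xrightarrow{\ F\ }B_Y\xrightarrow{\ \mathrm{id}\ }B_Y\longrightarrow\cdots
\]

\begin{proposition}\label{prop:shift}
The map $\Phi_F$ is a $1$-Lipschitz bijection of $B_{Z_F}$ onto itself. If $z,z'\in B_{Z_F}$ differ only in coordinate $-1$, then
\[
\|z-z'\|=\|z_{-1}-z'_{-1}\|,\qquad\|\Phi_F(z)-\Phi_F(z')\|=\|F(z_{-1})-F(z'_{-1})\|.
\]
In particular, if $F$ is not an isometry, then $B_{Z_F}$ is not plastic.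
\end{proposition}

\begin{proof}
For $n\ne0$ we have $Z_{n-1}=Z_n$, so $\Phi_F(z)_n\in B_{Z_n}$ for all $n$. Each coordinate of $\Phi_F$ is $1$-Lipschitz, hence so is $\Phi_F$. The inverse sends $v$ to the point with coordinates $v_{n+1}$ for $n\ne-1$ and $F^{-1}(v_0)$ for $n=-1$. If $z,z'$ differ only in coordinate $-1$, their images differ only in coordinate $0$, which gives the two equalities.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B} from Theorem~\ref{thm:A}]
Apply Theorem~\ref{thm:A} to the real line, and let $X=\ell_1(\Gamma)$ and $Z=Z_F$. The ball $B_Z$ is not plastic by Proposition~\ref{prop:shift}. Since $|X|,|Y|\le\mathfrak c$, we have $|Z|\le\mathfrak c^{\aleph_0}=\mathfrak c$, and $|Z|\ge\mathfrak c$ because $Z\ne\{0\}$.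
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C} from Theorem~\ref{thm:A}]
Let $F:B_{\ell_1(\Gamma)}\to B_Y$ again be the map that Theorem~\ref{thm:A} gives for the real line, so that $\mathbb R\subset Y$. Put $Z=W\oplus_\infty Z_F$ and $\Phi=\mathrm{id}\times\Phi_F$. This is a $1$-Lipschitz bijection of $B_Z=B_W\times B_{Z_F}$. By coordinate $n$ of a point of $Z$ we mean coordinate $n$ of its component in $Z_F$.

(1) Let $U\subset B_Z$ be nonempty and relatively open. Pick a point of $U$, write it as $\Phi(\zeta)$, and choose $\varepsilon>0$ such that $U$ contains all points of $B_Z$ within distance less than $\varepsilon$ of $\Phi(\zeta)$. By (b) there are $\gamma\ne\gamma'$ such that $F(e_\gamma)$ and $F(e_{\gamma'})$ are within distance less than $\varepsilon$ of $F(\zeta_{-1})$. Let $z,z'$ be obtained from $\zeta$ by replacing coordinate $-1$ by $e_\gamma$, $e_{\gamma'}$ respectively. By Proposition~\ref{prop:shift}, $\|z-z'\|=2$ and $\Phi(z),\Phi(z')\in U$. If $\Phi^{-1}$ were continuous at some point, it would map a neighborhood of that point into a set of diameter at most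 $1$, which we have just excluded.

(2) Apply (1) to $U=\{v\in B_Z:\|v\|<\eta/2\}$. Two points of $B_Z$ at distance $2$ both lie in $S_Z$.

(3) Regard $t$ as a point of $B_{\mathbb R}\setminus\{0\}\subset B_Y$. By (a), $t=F(e_\gamma)$ for some $\gamma$. Let $z\in S_Z$ have $e_\gamma$ in coordinate $-1$ and $0$ everywhere else. Then $\Phi(z)$ has $t$ in coordinate $0$ and $0$ everywhere else.
\end{proof}

\section{The first step over the real line}\label{sec:first}

We want a $1$-Lipschitz bijection between two balls, and we are free to choose both spaces. We start from the map $\{0\}\to[-1,1]$, $0\mapsto0$, and alternately enlarge the domain, to gain surjectivity, and the target, to gain injectivity.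

\medskip\noindent\textbf{Covering the target.} The missed points form the set $M=[-1,1]\setminus\{0\}$. Give each $y\in M$ a preimage of its own, the basis vector $e_y$ of $X_1=\ell_1(M)$. On $D=\{0\}\cup\{e_y:y\in M\}$ the map $0\mapsto0$, $e_y\mapsto y$ is a bijection onto $[-1,1]$, and it is $1$-Lipschitz because $\|e_y-0\|=1\ge|y|$ and $\|e_y-e_{y'}\|=2\ge|y-y'|$ for $y\ne y'$. The space $\ell_1$ is needed here: in $\ell_2(M)$ the preimages of $1$ and $-1$ would be at distance $\sqrt2<2$. The map on $D$ is already far from isometric, but $D$ is not a ball.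

\medskip\noindent\textbf{Filling the domain.} The linear functional $Q(u)=\sum_yy\,u_y$ extends the map to $B_{X_1}$ and is $1$-Lipschitz, but it is not injective: $Q(\frac12e_1)=\frac12=Q(e_{1/2})$. We add coordinates that vanish on $D$ and separate the other points. For $p\in B_{X_1}$ let $h_p(u)=\operatorname{dist}(u,D\cup\{p\})$, and put
\[
H(u)=\big(Q(u),h(u)\big)\in\mathbb R\oplus_\infty\ell_\infty(B_{X_1}),\qquad h(u)=(h_p(u))_{p\in B_{X_1}}.
\]
Each $h_p$ is $1$-Lipschitz with $0\le h_p(u)\le\|u\|\le1$, so $H$ is $1$-Lipschitz into the unit ball, and $H(e_y)=(y,0)$. The point $\frac12e_1$ is at distance $\frac12$ from $0$ and from $e_1$, and at distance $\frac32$ from the other $e_y$; so $h_0(\frac12e_1)=\frac12$ and $H(\frac12e_1)\ne H(e_{1/2})$. In general $H$ is injective on $D$, and if $u\notin D$ and $u'\ne u$, then $h_{u'}(u)>0=h_{u'}(u')$ because $D$ is closed. Now the domain is a ball, the map is injective, and the old ball $[-1,1]$ is covered. The new target ball is not covered (no point with a negative $h$-coordinate is attained), so the two moves must be repeated.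

\medskip\noindent\textbf{The difficulty: limits.} Suppose we have built maps $F_n:B_{X_n}\to B_{Y_n}$, $n\in\mathbb N$, each extending the previous one, with $X_n=\ell_1(\Lambda_n)$ and projections $P_n$ onto $X_n$. The only continuous extension to the ball of $\ell_1(\bigcup_n\Lambda_n)$ is $F_\omega(x)=\lim_nF_n(P_nx)$. If $x\ne x'$, then $F_n(P_nx)\ne F_n(P_nx')$ for large $n$, but the two limits might coincide. The triangle inequality gives
\[
\|F_\omega(x)-F_\omega(x')\|\ge\|F_n(P_nx)-F_n(P_nx')\|-\|x-P_nx\|-\|x'-P_nx'\|,
\]
which is of no use: we have no lower bound for the first term, since $F_n$ is built to shrink distances. Instead we take a functional $\varphi_n\in Y_n^*$ separating $F_n(P_nx)$ from $F_n(P_nx')$ and try to extend it to $\varphi_{n+1}\in Y_{n+1}^*$ so that its values are \emph{frozen}: $\varphi_{n+1}(F_{n+1}(P_{n+1}x))=\varphi_n(F_n(P_nx))$, and the same for $x'$. If the norms stay bounded, the limit functional separates $F_\omega(x)$ from $F_\omega(x')$. The question is how much the norm must grow in one step.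

\begin{example}\label{ex:cost}
Let $0<c\le\frac12$, let $u=ce_1\in B_{X_1}$, whose projection onto $\{0\}$ is $0$, and let $\varphi$ be the identity functional on $\mathbb R$. Let $F_1$ be any $1$-Lipschitz extension of the map on $D$ into a space $Y_1\supset\mathbb R$. A frozen extension $\varphi^+\in Y_1^*$ of $\varphi$ has $\varphi^+(F_1(u))=0$ and $\varphi^+(F_1(e_1))=1$. Since $\|u-e_1\|=1-c$, this forces $\|\varphi^+\|\ge1/(1-c)$.

For $F_1=H$ the cost is higher. Here $H(u)=(c,h(u))$ with $\|h(u)\|=\operatorname{dist}(u,D)=c$. The vector $(c,-h(u))=2c\,(1,0)-H(u)$ has norm $c$, and $\varphi^+$ takes the value $2c$ at it. So $\|\varphi^+\|\ge2$, however small $c$ is.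
\end{example}

A factor $2$ at every step is fatal. A factor $1/(1-c_n)$ is harmless if $c_n$ is the mass that $x$ and $x'$ carry on the coordinates added at step $n$, because these masses are summable. So the map $H$ has too few coordinates. What $Q$ and the $h_p$ have in common is that they are $1$-Lipschitz functions on $B_{X_1}$ that agree on $D$ with a linear functional of the image point (the identity for $Q$, zero for $h_p$). In the general step we take \emph{all} such functions as coordinates. This also replaces $Q$, which has no analogue once the map to be extended is nonlinear.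

\section{One step of the construction}\label{sec:step}

A \emph{stage} is a triple $(\Lambda,Y,F)$ where $\Lambda$ is a set, $Y$ is a Banach space and, with $X=\ell_1(\Lambda)$, $F:B_X\to B_Y$ is $1$-Lipschitz and injective with $F(0)=0$. Then $\|F(x)\|\le\|x\|$. Fix a stage. Let $M=B_Y\setminus F(B_X)$ be the set of missed points, let $\Lambda^+$ be the disjoint union of $\Lambda$ and a copy of $M$, and let $X^+=\ell_1(\Lambda^+)$. Write $e_y$ for the basis vector belonging to $y\in M$, and $P:X^+\to X$ for the coordinate projection. Put
\[
D=B_X\cup\{e_y:y\in M\}\subset B_{X^+},\qquad\widehat F:D\to B_Y,\quad\widehat F=F\text{ on }B_X,\quad\widehat F(e_y)=y.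
\]

\begin{lemma}\label{lem:D}
The set $D$ is closed in $X^+$, and $\widehat F$ is a $1$-Lipschitz bijection of $D$ onto $B_Y$.
\end{lemma}

\begin{proof}
The ball $B_X$ is closed, and so is $\{e_y:y\in M\}$, whose points are mutually at distance $2$. The map $\widehat F$ sends $B_X$ bijectively onto $F(B_X)$ and $\{e_y:y\in M\}$ bijectively onto the complement $M$. For $y\ne y'$ in $M$ and $x\in B_X$, using \eqref{eq:additive},
\[
\|e_y-e_{y'}\|=2\ge\|y-y'\|,\qquad\|e_y-x\|=1+\|x\|\ge\|y\|+\|F(x)\|\ge\|y-F(x)\|.\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:step}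
There are a Banach space $Y^+$ containing $Y$ as a closed subspace and a map $F^+:B_{X^+}\to B_{Y^+}$ with the following properties.
\begin{enumerate}
\item[(S1)] $F^+$ is $1$-Lipschitz and injective, and $F^+=\widehat F$ on $D$. In particular $(\Lambda^+,Y^+,F^+)$ is a stage, $F^+$ extends $F$, and $F^+(D)=B_Y$.
\item[(S2)] Let $\theta>0$, $\varphi\in Y^*$ and $D\subset A\subset B_{X^+}$, and let $k:A\to[-\theta,\theta]$ be $\theta$-Lipschitz with $k=\varphi\circ\widehat F$ on $D$. Then $\varphi$ extends to $\varphi^+\in(Y^+)^*$ with $\|\varphi^+\|\le\theta$ and $\varphi^+\circ F^+=k$ on $A$.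
\item[(S3)] There is $a\in S_{Y^+}$ with $\operatorname{dist}(a,Y)=1$ such that $y+ta\in B_{Y^+}\setminus F^+(B_{X^+})$ for all $y\in B_Y$ and $t\in(0,1]$.
\item[(S4)] If $|\Lambda|,|Y|\le\mathfrak c$, then $|\Lambda^+|,|Y^+|\le\mathfrak c$.
\end{enumerate}
\end{proposition}

Property (S2) says that the step is free: if $\varphi^+$ extends $\varphi$ and $\|\varphi^+\|\le\theta$, then $\varphi^+\circ F^+$ is necessarily $\theta$-Lipschitz, bounded by $\theta$ and equal to $\varphi\circ\widehat F$ on $D$, and (S2) states that there is no other constraint. Property (S3) supplies missed points near every old point; it will give part (b) of Theorem~\ref{thm:A}.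

\begin{proof}
Let $K$ be the set of $1$-Lipschitz functions $k:B_{X^+}\to[-1,1]$ for which there is a linear functional $\varphi_k$ on $Y$ with $k=\varphi_k\circ\widehat F$ on $D$. Since $\widehat F(D)=B_Y$, the functional $\varphi_k$ is determined by $k$ and is bounded by $1$ on $B_Y$, so $\|\varphi_k\|\le1$. The zero function belongs to $K$. Define
\[
G:B_{X^+}\to\ell_\infty(K),\quad G(u)(k)=k(u);\qquad J:Y\to\ell_\infty(K),\quad J(y)(k)=\varphi_k(y).
\]
Every coordinate of $G$ is $1$-Lipschitz with values in $[-1,1]$, so $G$ is $1$-Lipschitz and $\|G(u)\|\le1$. For $d\in D$ we have $G(d)(k)=k(d)=\varphi_k(\widehat F(d))=J(\widehat F(d))(k)$, that is,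
\begin{equation}\label{eq:GJ}
G=J\circ\widehat F\quad\text{on }D.
\end{equation}

The map $J$ is linear and $\|J(y)\|\le\|y\|$. To see that it is isometric, fix $y$ and take $g\in B_{Y^*}$ with $g(y)=\|y\|$. By Lemma~\ref{lem:D}, $g\circ\widehat F$ is $1$-Lipschitz on $D$ with values in $[-1,1]$, so by Lemma~\ref{lem:mcshane} it extends to some $k\in K$, with $\varphi_k=g$. Then $J(y)(k)=\|y\|$.

Let $V$ be the closed linear span of $G(B_{X^+})$ in $\ell_\infty(K)$. By \eqref{eq:GJ}, $J(B_Y)=G(D)\subset V$, so $J(Y)\subset V$. Put
\[
Y^+=V\oplus_\infty\mathbb R,\qquad F^+(u)=(G(u),0),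
\]
and identify $y\in Y$ with $(J(y),0)$; formally, replace $Y^+$ by an isometric copy that contains $Y$ itself. The subspace $Y$ is closed because it is complete.

(S1) The map $F^+$ is $1$-Lipschitz into $B_{Y^+}$, and \eqref{eq:GJ} says that $F^+=\widehat F$ on $D$. Let $u\ne u'$ in $B_{X^+}$. If both lie in $D$, then $F^+(u)\ne F^+(u')$ by Lemma~\ref{lem:D}. Otherwise we may assume $u\notin D$. The function $h=\operatorname{dist}(\,\cdot\,,D\cup\{u'\})$ is $1$-Lipschitz, takes values in $[0,1]$ because $0\in D$, and vanishes on $D$; so $h\in K$ with $\varphi_h=0$. Since $D\cup\{u'\}$ is closed and does not contain $u$, we get $G(u)(h)>0=G(u')(h)$.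

(S2) Extend $k$ to $B_{X^+}$ by Lemma~\ref{lem:mcshane}, keeping its name. Then $\kappa=k/\theta$ belongs to $K$, with $\varphi_\kappa=\varphi/\theta$. Put $\varphi^+(v,t)=\theta\,v(\kappa)$ for $(v,t)\in V\oplus_\infty\mathbb R$. Then $\|\varphi^+\|\le\theta$, $\varphi^+(J(y),0)=\theta\varphi_\kappa(y)=\varphi(y)$ and $\varphi^+(F^+(u))=\theta\kappa(u)=k(u)$.

(S3) Take $a=(0,1)$. Then $\|a-(J(y),0)\|=\max\{\|y\|,1\}$ for $y\in Y$, so $\operatorname{dist}(a,Y)=1$. For $y\in B_Y$ and $t\in(0,1]$ the point $y+ta=(J(y),t)$ has norm $\max\{\|y\|,t\}\le1$, and it is not in $F^+(B_{X^+})\subset V\times\{0\}$.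

(S4) We have $|M|\le|Y|\le\mathfrak c$, so $|\Lambda^+|\le\mathfrak c$ and $|X^+|\le\mathfrak c$. Then $V$ is the closed span of at most $\mathfrak c$ vectors, so $|V|\le\mathfrak c$ and $|Y^+|\le\mathfrak c$. This is the only reason for passing from $\ell_\infty(K)$ to $V$.
\end{proof}

We now show that in this step values can be frozen at the cost $1/(1-c)$, which by Example~\ref{ex:cost} cannot be lowered. One functional serves all points with mass at most $c$ on the new coordinates.

\begin{lemma}[Freezing]\label{lem:freeze}
Let $0\le c<1$, $\theta>0$, and $\varphi\in Y^*$ with $\|\varphi\|\le\theta$. Then $\varphi$ extends to $\varphi^+\in(Y^+)^*$ with $\|\varphi^+\|\le\theta/(1-c)$ and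
\[
\varphi^+(F^+(u))=\varphi(F(Pu))\quad\text{for all }u\in B_{X^+}\text{ with }\|u-Pu\|\le c.
\]
\end{lemma}

\begin{proof}
Let $T=\{u\in B_{X^+}:\|u-Pu\|\le c\}$ and $A=T\cup\{e_y:y\in M\}$. Then $B_X\subset T$, so $D\subset A$, and $e_y\notin T$ because $\|e_y-Pe_y\|=1>c$. Hence we may define $k:A\to\mathbb R$ by
\[
k(u)=\varphi(F(Pu))\quad(u\in T),\qquad k(e_y)=\varphi(y)\quad(y\in M).
\]
Then $k=\varphi\circ\widehat F$ on $D$, and $|k|\le\theta\le\theta/(1-c)$. By (S2) it suffices to show that $k$ is $\theta/(1-c)$-Lipschitz. On $T$ it is $\theta$-Lipschitz, since $F$ and $P$ are $1$-Lipschitz. On $D$, and so on pairs $e_y,e_{y'}$, it is $\theta$-Lipschitz by Lemma~\ref{lem:D}. Let $u\in T$ and $y\in M$, and put $b=u-Pu$. Then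
\[
|k(u)-k(e_y)|\le\theta\big(\|F(Pu)\|+\|y\|\big)\le\theta\big(\|Pu\|+1\big),
\]
while \eqref{eq:additive} and $\|b\|\le c$ give
\[
\|u-e_y\|=\|Pu\|+\|b-e_y\|\ge\|Pu\|+1-c\ge(1-c)\big(\|Pu\|+1\big).
\]
So $|k(u)-k(e_y)|\le\frac{\theta}{1-c}\|u-e_y\|$.
\end{proof}

The condition $c<1$ cannot be dropped: for $u=e_y$ the value $\varphi^+(F^+(u))=\varphi(y)$ is prescribed, whereas $\varphi(F(Pu))=0$.

\section{The recursion of length $\omega_1$}\label{sec:recursion}

Each step covers the old target ball and creates new missed points. At a limit stage the target must be completed, and nothing guarantees that the points added by the completion are covered. We therefore continue up to $\omega_1$, where the union of the targets is already complete.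

\subsection{The stages} Let $W$ be a Banach space. By recursion on $\alpha\le\omega_1$ we construct stages $(\Lambda_\alpha,Y_\alpha,F_\alpha)$, with $X_\alpha=\ell_1(\Lambda_\alpha)$, such that for $\beta\le\alpha$
\begin{equation}\label{eq:coherent}
\Lambda_\beta\subset\Lambda_\alpha,\qquad Y_\beta\text{ is a closed subspace of }Y_\alpha,\qquad F_\alpha\text{ extends }F_\beta.
\end{equation}
Let $P_\beta$ denote the coordinate projection onto $X_\beta$.

\emph{Start.} $\Lambda_0=\emptyset$, $Y_0=W$, $F_0(0)=0$.

\emph{Successor.} For $\alpha<\omega_1$ let $M_\alpha=B_{Y_\alpha}\setminus F_\alpha(B_{X_\alpha})$ and $\Lambda_{\alpha+1}=\Lambda_\alpha\cup(\{\alpha\}\times M_\alpha)$; the label $\alpha$ makes the union disjoint. Let $Y_{\alpha+1}$ and $F_{\alpha+1}$ be given by Proposition~\ref{prop:step}. By (S1), \eqref{eq:coherent} persists, and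
\begin{equation}\label{eq:cover}
F_{\alpha+1}(e_{(\alpha,y)})=y\quad(y\in M_\alpha),\qquad B_{Y_\alpha}\subset F_{\alpha+1}(B_{X_{\alpha+1}}).
\end{equation}

\emph{Limit.} Let $\lambda\le\omega_1$ be a limit ordinal. Put $\Lambda_\lambda=\bigcup_{\alpha<\lambda}\Lambda_\alpha$, and let $Y_\lambda$ be the completion of $\bigcup_{\alpha<\lambda}Y_\alpha$. For $x\in X_\lambda$,
\begin{equation}\label{eq:tails}
P_\alpha x\to x\quad\text{as }\alpha\uparrow\lambda.
\end{equation}
Indeed, given $\varepsilon>0$, a finite set of coordinates carries all but $\varepsilon$ of the norm of $x$; it lies in some $\Lambda_\beta$ with $\beta<\lambda$, and $\|x-P_\alpha x\|\le\varepsilon$ for $\beta\le\alpha<\lambda$. So $\bigcup_{\alpha<\lambda}B_{X_\alpha}$ is dense in $B_{X_\lambda}$. On this union the maps $F_\alpha$ define one $1$-Lipschitz map into the complete space $B_{Y_\lambda}$, and we let $F_\lambda:B_{X_\lambda}\to B_{Y_\lambda}$ be its continuous extension. It is $1$-Lipschitz, $F_\lambda(0)=0$, and \eqref{eq:coherent} holds. The next lemma shows that it is injective, so that we have a stage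 and the recursion can go on.

\subsection{Injectivity at limit ordinals}

\begin{lemma}\label{lem:limit}
Let $\lambda\le\omega_1$ be a limit ordinal, and suppose that the stages below $\lambda$ and the map $F_\lambda$ have been constructed as above. Then $F_\lambda$ is injective.
\end{lemma}

\begin{proof}
Let $x\ne x'$ in $B_{X_\lambda}$. We start late enough that the projections already differ and little mass remains: by \eqref{eq:tails} there is $\beta<\lambda$ with
\[
P_\beta x\ne P_\beta x',\qquad\|x-P_\beta x\|+\|x'-P_\beta x'\|\le\tfrac12.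
\]
For $\beta\le\alpha\le\lambda$ let $\tau_\alpha$ be the mass acquired between stages $\beta$ and $\alpha$, and let $\theta_\alpha$ be the norm that we allow at stage $\alpha$:
\[
\tau_\alpha=\|P_\alpha x-P_\beta x\|+\|P_\alpha x'-P_\beta x'\|,\qquad\theta_\alpha=\frac1{1-\tau_\alpha}.
\]
The numbers $\tau_\alpha$ are nondecreasing in $\alpha$, with $\tau_\beta=0$ and $\tau_\lambda\le\frac12$; so $\theta_\alpha$ is nondecreasing with values in $[1,2]$. For $\beta\le\alpha<\lambda$ put
\[
c_\alpha=\|P_{\alpha+1}x-P_\alpha x\|+\|P_{\alpha+1}x'-P_\alpha x'\|.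
\]
By \eqref{eq:additive}, $\tau_{\alpha+1}=\tau_\alpha+c_\alpha$. Hence $c_\alpha\le\frac12$ and $(1-\tau_\alpha)(1-c_\alpha)=1-\tau_{\alpha+1}+\tau_\alpha c_\alpha\ge1-\tau_{\alpha+1}$, that is,
\begin{equation}\label{eq:theta}
\frac{\theta_\alpha}{1-c_\alpha}\le\theta_{\alpha+1}.
\end{equation}

Since $F_\beta$ is injective, the Hahn--Banach theorem gives $\varphi_\beta\in Y_\beta^*$ with $\|\varphi_\beta\|\le1=\theta_\beta$ such that $s=\varphi_\beta(F_\beta(P_\beta x))$ and $s'=\varphi_\beta(F_\beta(P_\beta x'))$ are different. By recursion on $\alpha\in[\beta,\lambda]$ we construct $\varphi_\alpha\in Y_\alpha^*$, each extending the previous ones, with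
\begin{equation}\label{eq:frozen}
\|\varphi_\alpha\|\le\theta_\alpha,\qquad\varphi_\alpha(F_\alpha(P_\alpha x))=s,\qquad\varphi_\alpha(F_\alpha(P_\alpha x'))=s'.
\end{equation}
For $\alpha=\lambda$ this reads $\varphi_\lambda(F_\lambda(x))=s\ne s'=\varphi_\lambda(F_\lambda(x'))$, which proves the lemma.

\emph{From $\alpha$ to $\alpha+1$}, where $\beta\le\alpha<\lambda$. Apply Lemma~\ref{lem:freeze} to stage $\alpha$ with $c=c_\alpha$, $\theta=\theta_\alpha$ and $\varphi=\varphi_\alpha$, and let $\varphi_{\alpha+1}=\varphi^+$. Its norm is at most $\theta_{\alpha+1}$ by \eqref{eq:theta}. The points $u=P_{\alpha+1}x$ and $u'=P_{\alpha+1}x'$ satisfy $P_\alpha u=P_\alpha x$, $P_\alpha u'=P_\alpha x'$ and $\|u-P_\alpha u\|,\|u'-P_\alpha u'\|\le c_\alpha$, so the values $s$ and $s'$ are preserved.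

\emph{Limit $\alpha$}, where $\beta<\alpha\le\lambda$. The functionals $\varphi_\xi$, $\beta\le\xi<\alpha$, define a linear functional of norm at most $\sup_{\xi<\alpha}\theta_\xi\le\theta_\alpha$ on $\bigcup_{\xi<\alpha}Y_\xi$, which is dense in $Y_\alpha$. Let $\varphi_\alpha$ be its continuous extension. For $\beta\le\xi<\alpha$ we have $\varphi_\alpha(F_\alpha(P_\xi x))=\varphi_\xi(F_\xi(P_\xi x))=s$. By \eqref{eq:tails}, applied to $P_\alpha x\in X_\alpha$, we have $P_\xi x\to P_\alpha x$ as $\xi\uparrow\alpha$, and $\varphi_\alpha\circ F_\alpha$ is continuous; so $\varphi_\alpha(F_\alpha(P_\alpha x))=s$. The same argument applies to $x'$ and $s'$.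
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A}} Put $\Gamma=\Lambda_{\omega_1}$, $Y=Y_{\omega_1}$ and $F=F_{\omega_1}$. Then $W=Y_0\subset Y$, and $F:B_{\ell_1(\Gamma)}\to B_Y$ is $1$-Lipschitz and injective.

\emph{Surjectivity.} The terms of a Cauchy sequence in $\bigcup_{\alpha<\omega_1}Y_\alpha$ lie in countably many of the $Y_\alpha$, hence in a single $Y_\delta$ with $\delta<\omega_1$, and the sequence converges there. So the union is complete and equals $Y$. Every $y\in B_Y$ thus lies in some $B_{Y_\alpha}$ with $\alpha<\omega_1$, and it is a value of $F_{\alpha+1}$ by \eqref{eq:cover}, hence of $F$.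

\emph{Part (a).} Since $F_0(B_{X_0})=\{0\}$, we have $M_0=B_W\setminus\{0\}$, and $F(e_{(0,w)})=w$ for $w\in M_0$ by \eqref{eq:cover}.

\emph{Part (b).} Let $y\in B_Y$, say $y\in B_{Y_\alpha}$ with $\alpha<\omega_1$, and let $a_\alpha\in S_{Y_{\alpha+1}}$ be the vector given by (S3). For $t\in(0,1]$ the point $y_t=y+ta_\alpha$ belongs to $M_{\alpha+1}$. So $\gamma_t=(\alpha+1,y_t)\in\Lambda_{\alpha+2}\subset\Gamma$ and $F(e_{\gamma_t})=y_t$ by \eqref{eq:cover}, with $\|y_t-y\|=t$. The indices $\gamma_t$ with $0<t<\min\{1,\varepsilon\}$ are distinct and have the required property.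

\emph{Cardinality.} Let $|W|\le\mathfrak c$. We show $|\Lambda_\alpha|,|Y_\alpha|\le\mathfrak c$ by induction on $\alpha\le\omega_1$. This holds for $\alpha=0$, and (S4) is the successor step. At a limit $\lambda$, the sets $\Lambda_\lambda$ and $\bigcup_{\alpha<\lambda}Y_\alpha$ are unions of at most $\aleph_1\le\mathfrak c$ sets of cardinality at most $\mathfrak c$, so they have cardinality at most $\mathfrak c$, and the second is dense in $Y_\lambda$. \qed

\section{Remarks}\label{sec:remarks}

\begin{remark}
By Proposition~\ref{prop:shift}, the statement ``every unit ball is plastic'' is equivalent to its two-space version, ``every $1$-Lipschitz bijection between the unit balls of two Banach spaces is an isometry''. Both are false.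
\end{remark}

\begin{remark}
In Proposition~\ref{prop:shift} the $\ell_\infty$-sum may be replaced by the $c_0$-sum, the subspace of those $z$ with $\|z_n\|\to0$ as $|n|\to\infty$. The maps $\Phi_F$ and $\Phi_F^{-1}$ preserve this condition, because apart from shifting they change a single coordinate.
\end{remark}

\begin{remark}
The spaces constructed here are nonseparable. The set $\Gamma$ contains the uncountably many indices $\gamma_t$, so $\ell_1(\Gamma)$, and with it $Z_F$, contains uncountably many points mutually at distance $2$. In $Y$ the vectors $a_\alpha$, $\alpha<\omega_1$, satisfy $\|a_\alpha-a_\beta\|\ge1$ for $\beta<\alpha$, since $a_\beta\in Y_\alpha$ and $\operatorname{dist}(a_\alpha,Y_\alpha)=1$. Whether a separable example exists is not settled here.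
\end{remark}

\begin{thebibliography}{1}

\bibitem{Kurik}
Kaarel August Kurik,
\emph{Conditional plasticity of the unit ball of the $\ell_\infty$-sum of finitely many strictly convex Banach spaces},
arXiv:2403.09245 (2024).

\end{thebibliography}
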